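\title{Recurrence of the center of mass of a one-dimensional random walk with mean zero}

\begin{abstract}
Let $S_n$ be a random walk on $\mathbb{R}$ whose steps are integrable with mean zero, and let $G_n=\frac1n\sum_{i=1}^nS_i$ be its center of mass. We prove the conjecture that $\liminf_n|G_n|=0$ almost surely, with no assumption on higher moments. The proof combines a time-reversal symmetry of $G_n$ given $S_n$ with a second-moment argument at the times when $S_n$ is near $0$. We also show that, for every non-degenerate recurrent walk on $\mathbb{R}$, $G_n$ oscillates on both sides of $0$ at scale at least $\sqrt n$, that in the non-degenerate mean-zero case every real number is a limit point of $(G_n)$, and that for integrable steps $G_n$ is recurrent or transient according to whether the mean is zero or not.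
\end{abstract}

\section{The problem and the results}

Let $X,X_1,X_2,\dots$ be independent, identically distributed random variables in $\mathbb{R}^d$, and let $S_0=0$, $S_n=X_1+\dots+X_n$ be the associated random walk. Put a unit mass at each of the points $S_1,\dots,S_n$. Their center of mass is
\[
G_n=\frac1n\sum_{i=1}^nS_i,\qquad n\ge1 .
\]
The process $G_n$ is called \emph{recurrent} if $\liminf_n\|G_n\|=0$ almost surely (a.s.), and \emph{transient} if $\lim_n\|G_n\|=\infty$ a.s. From now on $d=1$.

Two identities describe $G_n$. The step $X_i$ appears in $S_i,\dots,S_n$, and $nG_n=(n-1)G_{n-1}+S_n$; hence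
\begin{equation}\label{eq:two}
G_n=\frac1n\sum_{i=1}^n(n+1-i)X_i,\qquad G_n-G_{n-1}=\frac{S_n-G_{n-1}}n .
\end{equation}
By the first identity $G_n$ is as spread out as the walk: if $X$ has variance $\sigma^2<\infty$, then $G_n$ has variance $\sigma^2(n+1)(2n+1)/(6n)\sim\sigma^2n/3$. By the second, $G_n$ moves much more slowly than the walk, and its increments depend on the whole past, so recurrence criteria for random walks do not apply to it.

Call the walk $S_n$ \emph{recurrent} if
\begin{equation}\label{eq:rec}
\sum_{n\ge1}\mathbb{P}(|S_n|\le\varepsilon)=\infty\qquad\text{for every }\varepsilon>0;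
\end{equation}
this is equivalent to $\liminf_n|S_n|=0$ a.s.\ (Remark~\ref{rem:rec}). The Chung--Fuchs theorem \cite{CF} states that \eqref{eq:rec} holds whenever $\mathbb{E}|X|<\infty$ and $\mathbb{E}X=0$. One would guess that the center of mass behaves in the same way, and it is known that $G_n$ is recurrent if $\mathbb{E}X=0$ and $\mathbb{E}[X^2]<\infty$. The conjecture posed in \cite{Lo} is that the second moment is not needed. It does not follow directly from recurrence of the walk: $G_n$ averages over the whole past, and a walk that returns to $0$ after a long excursion on one side leaves its center of mass far away on that side. We prove the conjecture.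

\begin{theorem}\label{thm:main}
Let $d=1$, $\mathbb{E}|X|<\infty$ and $\mathbb{E}X=0$. Then $\liminf_{n\to\infty}|G_n|=0$ a.s.
\end{theorem}

A refinement of the argument gives more. We call $X$ \emph{non-degenerate} if it is not a.s.\ constant, and we call $x$ a \emph{limit point} of a sequence if some subsequence converges to $x$.

\begin{theorem}\label{thm:strong}
Let $d=1$ and let $X$ be non-degenerate.
\begin{itemize}
\item[(a)] If \eqref{eq:rec} holds (no moment is assumed), then there is $\delta>0$ with
\[
\liminf_{n\to\infty}\frac{G_n}{\sqrt n}\le-\delta,\qquad\limsup_{n\to\infty}\frac{G_n}{\sqrt n}\ge\delta\qquad\text{a.s.}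
\]
In particular $\liminf_nG_n=-\infty$ and $\limsup_nG_n=+\infty$ a.s. One may take $\delta=\eta\sqrt p/64$ for any $\eta>0$ with $p:=\mathbb{P}(|X_1-X_2|\ge\eta)>0$.
\item[(b)] If $\mathbb{E}|X|<\infty$ and $\mathbb{E}X=0$, then a.s.\ every $x\in\mathbb{R}$ is a limit point of $(G_n)$.
\item[(c)] If $\mathbb{E}|X|<\infty$, then $G_n$ is recurrent if $\mathbb{E}X=0$ and transient if $\mathbb{E}X\ne0$.
\end{itemize}
\end{theorem}

Section~\ref{sec:red} reduces Theorem~\ref{thm:main} to a one-sided statement and shows by an example why that statement cannot be read off from the law of $G_n$ at a typical time. Section~\ref{sec:rev} introduces the symmetry that replaces symmetry of $X$, and Section~\ref{sec:ret} uses it at the returns of the walk to prove Theorem~\ref{thm:main}. Section~\ref{sec:osc} proves Theorem~\ref{thm:strong}, and Section~\ref{sec:hyp} discusses the hypotheses.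

\section{Reduction to a one-sided statement}\label{sec:red}

A real sequence with small steps cannot pass from one side of a point to the other without coming close to it. So it is enough to show that $G_n$ has small steps and does not stay on one side of $0$.

\begin{lemma}[small steps]\label{lem:steps}
If $\mathbb{E}|X|<\infty$ and $\mathbb{E}X=0$, then $n^{-1}\max_{i\le n}|S_i|\to0$ and $G_n-G_{n-1}\to0$ a.s.
\end{lemma}

\begin{proof}
By the strong law of large numbers, $S_n/n\to0$ a.s. On this event, given $t>0$ there is $k$ with $|S_i|\le ti$ for $i>k$, so $\max_{i\le n}|S_i|\le\max_{i\le k}|S_i|+tn$; this gives the first claim. Since $|G_{n-1}|\le\max_{i\le n-1}|S_i|$, the second identity in \eqref{eq:two} gives $|G_n-G_{n-1}|\le 2n^{-1}\max_{i\le n}|S_i|$.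
\end{proof}

\begin{lemma}[crossing]\label{lem:cross}
Let $(g_n)$ be a real sequence with $g_n-g_{n-1}\to0$. Then every real $x$ with $\liminf_ng_n\le x\le\limsup_ng_n$ is a limit point of $(g_n)$.
\end{lemma}

\begin{proof}
A finite $\liminf$ or $\limsup$ is always a limit point. If $\liminf_ng_n<x<\limsup_ng_n$, then each of $g_n<x$ and $g_n>x$ holds for infinitely many $n$, so $g_{n-1}<x\le g_n$ for infinitely many $n$. For these $n$, $|g_n-x|\le|g_n-g_{n-1}|\to0$.
\end{proof}

Our estimates will give positive probability, and a zero--one law upgrades this to probability one. Kolmogorov's law does not apply to $\liminf_nG_n$, because changing $X_1$ by $t$ shifts every $G_n$ by $t$. The right tool is the Hewitt--Savage zero--one law: an event determined by $(X_1,X_2,\dots)$ that is invariant under every permutation of finitely many of the $X_i$ has probability $0$ or $1$.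

\begin{lemma}[constancy]\label{lem:const}
For any law of $X$ and each $\beta\in\{0,\frac12\}$, the random variables $\liminf_nG_n/n^\beta$ and $\limsup_nG_n/n^\beta$ are a.s.\ constants in $[-\infty,\infty]$.
\end{lemma}

\begin{proof}
A permutation of $X_1,\dots,X_k$ leaves $S_i$ unchanged for $i\ge k$. So for $n\ge k$ it changes $nG_n=\sum_{i\le n}S_i$ by a finite amount that does not depend on $n$, and it changes $G_n/n^\beta$ by $O(1/n)$. Thus, if $L$ is one of the variables in the statement, each event $\{L\le c\}$, $c\in\mathbb{R}$, is invariant and has probability $0$ or $1$. Then $L$ is a.s.\ equal to $\inf\{c:\mathbb{P}(L\le c)=1\}$.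
\end{proof}

We write ``i.o.''\ for ``for infinitely many $n$''.

\begin{proposition}[reduction]\label{prop:red}
Let $\mathbb{E}|X|<\infty$ and $\mathbb{E}X=0$. Suppose that for every $\varepsilon>0$
\begin{equation}\label{eq:onesided}
\mathbb{P}(G_n\le\varepsilon\ \text{i.o.})>0\qquad\text{and}\qquad\mathbb{P}(G_n\ge-\varepsilon\ \text{i.o.})>0 .
\end{equation}
Then $\liminf_n|G_n|=0$ a.s.
\end{proposition}

\begin{proof}
The constant $\liminf_nG_n$ of Lemma~\ref{lem:const} is at most $\varepsilon$ with positive probability, hence at most $\varepsilon$, for every $\varepsilon>0$. So $\liminf_nG_n\le0$ a.s., and in the same way $\limsup_nG_n\ge0$ a.s. By Lemmas~\ref{lem:steps} and~\ref{lem:cross}, a.s.\ $0$ is a limit point of $(G_n)$.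
\end{proof}

The two halves of \eqref{eq:onesided} are exchanged when $X$ is replaced by $-X$, so only the first needs a proof. In two cases it is immediate. For any events $A_n$,
\begin{equation}\label{eq:fatou}
\mathbb{P}(A_n\ \text{i.o.})=\lim_{k\to\infty}\mathbb{P}\Big(\bigcup_{n\ge k}A_n\Big)\ge\limsup_{n\to\infty}\mathbb{P}(A_n).
\end{equation}
If $X$ and $-X$ have the same law, then so do $G_n$ and $-G_n$, and $\mathbb{P}(G_n\le0)\ge\frac12$. If $X$ has variance $\sigma^2\in(0,\infty)$, then Lindeberg's central limit theorem applies to $nG_n=\sum_i(n+1-i)X_i$, since the weights are at most $n$ while the standard deviation is of order $n^{3/2}$, and $\mathbb{P}(G_n\le0)\to\frac12$. In both cases \eqref{eq:fatou} gives \eqref{eq:onesided}. With a first moment only, this route is closed.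

\begin{example}\label{ex:heavy}
There is an integrable $X$ with mean zero such that $\mathbb{P}(G_n>n/\log n)\to1$. Let $Y\ge e$ satisfy $\mathbb{P}(Y>y)=e/(y\log^2y)$ for $y\ge e$. Then $\int_a^\infty\mathbb{P}(Y>y)\,dy=e/\log a$ for $a\ge e$, so $\mathbb{E}Y=e+e=2e$. Let $X_i=2e-Y_i$ with $Y_i$ independent copies of $Y$. Fix $n\ge3$, put $a=n/\log n\in[e,n]$, and let $G_n'$ be given by the first identity in \eqref{eq:two} with $X_i'=2e-Y_i\mathbf{1}_{\{Y_i\le a\}}$ in place of $X_i$. Then
\[
\mathbb{P}(G_n\ne G_n')\le n\,\mathbb{P}(Y>a)=\frac{e\log n}{\log^2a}\to0 .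
\]
Next, $\mathbb{E}X_i'=\mathbb{E}[Y\mathbf{1}_{\{Y>a\}}]\ge e/\log a\ge e/\log n$, so $\mathbb{E}G_n'\ge\frac e2\,n/\log n$. Splitting the integral at $\sqrt a$,
\[
\mathbb{E}[Y^2\mathbf{1}_{\{Y\le a\}}]\le\int_0^a2y\,\mathbb{P}(Y>y)\,dy\le e^2+2e\Big(\sqrt a+\frac{4a}{\log^2a}\Big)=O\Big(\frac n{\log^3n}\Big),
\]
so the variance of $G_n'$ is $O(n^2/\log^3n)$. Since $e/2>1$, Chebyshev's inequality gives $\mathbb{P}(G_n'\le n/\log n)=O(1/\log n)$.
\end{example}

In this example the mean is balanced by negative jumps so large that they have usually not occurred by time $n$. At a typical time $G_n$ is far to the right, and yet, by Theorem~\ref{thm:strong}, $(G_n)$ is a.s.\ dense in $\mathbb{R}$. The proof must therefore look at atypical times, and it needs a symmetry that holds for every law of $X$.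

\section{Time reversal}\label{sec:rev}

Whatever the law of $X$, the order of the steps is symmetric: $(X_n,\dots,X_1)$ has the law of $(X_1,\dots,X_n)$. To see what this gives, let $X=1$ with probability $\frac23$ and $X=-2$ with probability $\frac13$, and take $n=3$. The law of $G_3$ is not symmetric: its largest value is $(1+2+3)/3=2$ and its smallest is $(-2-4-6)/3=-4$. Now condition on $S_3=0$. The steps are $1,1,-2$ in one of three equally likely orders:
\[
\begin{array}{c|c|c}
(X_1,X_2,X_3)&(S_1,S_2,S_3)&G_3\\\hline
(1,1,-2)&(1,2,0)&1\\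
(1,-2,1)&(1,-1,0)&0\\
(-2,1,1)&(-2,-1,0)&-1
\end{array}
\]
The conditional law of $G_3$ is symmetric, because reversing the order of the steps exchanges the first and third rows. Reversal replaces $S_i$ by $S_n-S_{n-i}$: it turns the graph of the path by a half-turn about the midpoint of the chord from $(0,0)$ to $(n,S_n)$. What lay above the chord now lies below it. The quantity to consider is therefore the average height of the path above its chord,
\begin{equation}\label{eq:D}
D_n:=\frac1n\sum_{i=1}^n\Big(S_i-\frac inS_n\Big)=G_n-\frac{n+1}{2n}S_n .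
\end{equation}

\begin{lemma}[reversal]\label{lem:rev}
For any law of $X$ and every $n\ge1$, the pairs $(S_n,D_n)$ and $(S_n,-D_n)$ have the same law.
\end{lemma}

\begin{proof}
By \eqref{eq:two} and \eqref{eq:D},
\begin{equation}\label{eq:Dweights}
D_n=\sum_{i=1}^nc_iX_i,\qquad c_i=\frac1n\Big(\frac{n+1}2-i\Big),
\end{equation}
and $c_{n+1-i}=-c_i$. Replacing $(X_1,\dots,X_n)$ by $(X_n,\dots,X_1)$ preserves the law, fixes $S_n$, and changes $D_n$ to $-D_n$.
\end{proof}

All the asymmetry of $G_n=\frac{n+1}{2n}S_n+D_n$ thus sits in the term $\frac{n+1}{2n}S_n$. Since $\frac{n+1}{2n}\le1$,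
\begin{equation}\label{eq:GD}
G_n\le D_n+\varepsilon\qquad\text{on }\{|S_n|\le\varepsilon\},
\end{equation}
so the times to look at are the returns of the walk to $[-\varepsilon,\varepsilon]$.

\section{Events at the returns of the walk}\label{sec:ret}

At a return, $D_n\le0$ has conditional probability at least $\frac12$. The difficulty is to show that ``return and $D_n\le0$'' happens infinitely often. Inequality \eqref{eq:fatou} does not help, since $\mathbb{P}(|S_n|\le\varepsilon)$ may tend to $0$ (for the simple random walk it is at most $n^{-1/2}$ when $\varepsilon<1$, by \eqref{eq:binom} below). The second Borel--Cantelli lemma does not apply either, since $D_n$ depends on the whole path. We use the Kochen--Stone inequality \cite{KS}, which needs only pair probabilities: if $\sum_n\mathbb{P}(B_n)=\infty$, then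
\begin{equation}\label{eq:KS}
\mathbb{P}(B_n\ \text{i.o.})\ge\limsup_{N\to\infty}\frac{\big(\sum_{n\le N}\mathbb{P}(B_n)\big)^2}{\sum_{m,n\le N}\mathbb{P}(B_m\cap B_n)} .
\end{equation}
To recall the reason, let $W_N=\sum_{n\le N}\mathbf{1}_{B_n}$ and $A_k=\bigcup_{n>k}B_n$. For $N>k$ the variable $W_N-W_k$ vanishes off $A_k$, so $(\mathbb{E}W_N-\mathbb{E}W_k)^2\le\mathbb{P}(A_k)\,\mathbb{E}[W_N^2]$ by the Cauchy--Schwarz inequality. As $\mathbb{E}W_N\to\infty$, this shows that $\mathbb{P}(A_k)$ is at least the right side of \eqref{eq:KS}; now let $k\to\infty$.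

Fix $\varepsilon>0$ and put
\[
U_N=\sum_{n=1}^N\mathbb{P}(|S_n|\le\varepsilon),
\]
the expected number of returns up to time $N$. Two returns at times $m<n$ only force $|S_n-S_m|\le2\varepsilon$, so the pair probabilities involve the interval of double length. The next lemma brings us back to $U_N$.

\begin{lemma}[doubling]\label{lem:double}
For any law of $X$ and every $N$, $\ \sum_{k=1}^N\mathbb{P}(|S_k|\le2\varepsilon)\le4(1+U_N)$.
\end{lemma}

\begin{proof}
Cover $[-2\varepsilon,2\varepsilon]$ by four closed intervals of length $\varepsilon$. Let $I$ be one of them and let $\tau=\inf\{k\ge1:S_k\in I\}$. If $S_k\in I$ and $\tau=j$, then $j\le k$ and $|S_k-S_j|\le\varepsilon$. The event $\{\tau=j\}$ is determined by $X_1,\dots,X_j$, so it is independent of $S_k-S_j$, which has the law of $S_{k-j}$. Hence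
\[
\sum_{k=1}^N\mathbb{P}(S_k\in I)\le\sum_{j=1}^N\mathbb{P}(\tau=j)\sum_{k=j}^N\mathbb{P}(|S_{k-j}|\le\varepsilon)\le1+U_N,
\]
where the term $k=j$ contributes the $1$. Sum over the four intervals.
\end{proof}

\begin{lemma}[a positive fraction of the returns]\label{lem:frac}
Assume $U_N\to\infty$. Let $B_n$ be events with $B_n\in\sigma(X_1,\dots,X_n)$ and $B_n\subset\{|S_n|\le\varepsilon\}$. Suppose that $V_N:=\sum_{n\le N}\mathbb{P}(B_n)\ge\theta U_N$ for some $\theta>0$ and all large $N$. Then $\mathbb{P}(B_n\ \text{i.o.})\ge\theta/8$.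
\end{lemma}

\begin{proof}
The joint structure of $B_m$ and $B_n$ is unknown, so for $m<n$ we keep from $B_n$ only the return: $B_m\cap B_n\subset B_m\cap\{|S_n-S_m|\le2\varepsilon\}$. The two events on the right are independent, because $B_m\in\sigma(X_1,\dots,X_m)$. Hence $\mathbb{P}(B_m\cap B_n)\le\mathbb{P}(B_m)\,\mathbb{P}(|S_{n-m}|\le2\varepsilon)$. Separating the diagonal $m=n$ and using Lemma~\ref{lem:double},
\[
\sum_{m,n\le N}\mathbb{P}(B_m\cap B_n)\le V_N+2V_N\sum_{k=1}^N\mathbb{P}(|S_k|\le2\varepsilon)\le V_N(9+8U_N).
\]
Since $V_N\ge\theta U_N\to\infty$, inequality \eqref{eq:KS} applies and gives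
\[
\mathbb{P}(B_n\ \text{i.o.})\ge\limsup_N\frac{V_N}{9+8U_N}\ge\lim_N\frac{\theta U_N}{9+8U_N}=\frac\theta8 .\qedhere
\]
\end{proof}

Discarding part of $B_n$ costs only a constant factor precisely because the $B_n$ carry a fixed fraction $\theta$ of the expected number of returns.

\begin{remark}\label{rem:rec}
Condition \eqref{eq:rec} is equivalent to $\liminf_n|S_n|=0$ a.s. If \eqref{eq:rec} holds, Lemma~\ref{lem:frac} with $B_n=\{|S_n|\le\varepsilon\}$ gives $\mathbb{P}(|S_n|\le\varepsilon\ \text{i.o.})\ge\frac18$, and the Hewitt--Savage law raises this to $1$. If the series converges for some $\varepsilon$, the first Borel--Cantelli lemma gives $\liminf_n|S_n|\ge\varepsilon$ a.s. Also, the series in \eqref{eq:rec} diverges for every $\varepsilon$ as soon as it diverges for one: by Lemma~\ref{lem:double}, convergence for $\varepsilon$ implies convergence for $2\varepsilon,4\varepsilon,\dots$, hence for all values.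
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $\varepsilon>0$. By the Chung--Fuchs theorem, $U_N\to\infty$. Let
\[
B_n=\{|S_n|\le\varepsilon,\ D_n\le0\},\qquad B_n'=\{|S_n|\le\varepsilon,\ D_n\ge0\}.
\]
These events have the same probability by Lemma~\ref{lem:rev}, and their union is $\{|S_n|\le\varepsilon\}$. Hence $\mathbb{P}(B_n)\ge\frac12\mathbb{P}(|S_n|\le\varepsilon)$, and Lemma~\ref{lem:frac} with $\theta=\frac12$ gives $\mathbb{P}(B_n\ \text{i.o.})\ge\frac1{16}$. On $B_n$ we have $G_n\le\varepsilon$ by \eqref{eq:GD}. This is the first half of \eqref{eq:onesided}. The variable $-X$ satisfies the same hypotheses and has center of mass $-G_n$, which gives the second half. Proposition~\ref{prop:red} completes the proof.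
\end{proof}

\section{Oscillation at scale $\sqrt n$}\label{sec:osc}

For Theorem~\ref{thm:strong}(a) we repeat the argument with $D_n<-\delta\sqrt n$ in place of $D_n\le0$. By symmetry it is enough to show that $|D_n|>\delta\sqrt n$ for a fixed fraction of the returns. The difficulty is that a return is a rare event: a bound such as $\mathbb{P}(|D_n|\le\delta\sqrt n)\le\frac12$ says nothing about $D_n$ on $\{|S_n|\le\varepsilon\}$. We need a bound proportional to $\mathbb{P}(|S_n|\le\varepsilon)$, and so a source of randomness that moves $D_n$ but not $S_n$.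

Reversal is the product of the disjoint transpositions $i\leftrightarrow n+1-i$, and each of them separately preserves the law of the steps and fixes $S_n$. For $n=4$, formula \eqref{eq:Dweights} reads
\[
D_4=\tfrac38(X_1-X_4)+\tfrac18(X_2-X_3).
\]
Reversal changes both signs at once; the transpositions $1\leftrightarrow4$ and $2\leftrightarrow3$ change them one at a time. Given the unordered pairs $\{X_1,X_4\}$ and $\{X_2,X_3\}$, the sum $S_4$ is known, and $D_4=\pm\frac38|X_1-X_4|\pm\frac18|X_2-X_3|$ with four equally likely sign patterns. In general $D_n$ becomes a sum with independent random signs, and such a sum cannot concentrate if many of its terms are large. We use two standard facts.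

\emph{Erd\H{o}s' Littlewood--Offord theorem} \cite{Erdos}. If $a_1,\dots,a_M$ are real with $|a_i|\ge1$ and $\xi_1,\dots,\xi_M$ are independent signs with $\mathbb{P}(\xi_i=\pm1)=\frac12$, then for every half-open interval $I$ of length $2$
\begin{equation}\label{eq:binom}
\mathbb{P}\Big(\sum_{i\le M}a_i\xi_i\in I\Big)\le2^{-M}\binom M{\lfloor M/2\rfloor}\le M^{-1/2}.
\end{equation}
For the last inequality, $(2j-1)(2j+1)\le4j^2$ gives $4^{-k}\binom{2k}k=\prod_{j\le k}\frac{2j-1}{2j}\le\prod_{j\le k}\big(\frac{2j-1}{2j+1}\big)^{1/2}=(2k+1)^{-1/2}$, and the middle term of \eqref{eq:binom} equals $4^{-k}\binom{2k}k$ both for $M=2k$ and for $M=2k-1$.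

\emph{Hoeffding's inequality.} If $M$ is binomial with parameters $m$ and $p$, then $\mathbb{P}(M\le pm-tm)\le e^{-2t^2m}$ for $t>0$.

\begin{lemma}[anti-concentration at returns]\label{lem:anti}
Let $\eta>0$ satisfy $p=\mathbb{P}(|X_1-X_2|\ge\eta)>0$, and let $\delta=\eta\sqrt p/64$. Then for every $\varepsilon>0$ and every $n\ge1024/p$,
\[
\mathbb{P}\big(|S_n|\le\varepsilon,\ |D_n|\le\delta\sqrt n\big)\le\tfrac38\,\mathbb{P}(|S_n|\le\varepsilon)+e^{-p^2\lfloor n/4\rfloor/2}.
\]
\end{lemma}

\begin{proof}
\emph{Random signs.} Let $Z_i=X_i-X_{n+1-i}$ for $i\le\lfloor n/2\rfloor$. In \eqref{eq:Dweights} we have $c_{n+1-i}=-c_i$, and for odd $n$ the middle coefficient $c_{(n+1)/2}$ is $0$; hence $D_n=\sum_{i\le\lfloor n/2\rfloor}c_iZ_i$. Let $\xi_i$ be independent fair signs, independent of the steps, and swap $X_i$ with $X_{n+1-i}$ whenever $\xi_i=-1$. Given the signs this is a fixed permutation, so the new vector has the law of $(X_1,\dots,X_n)$. The swaps fix $S_n$ and change $Z_i$ to $\xi_iZ_i$. Therefore $(S_n,D_n)$ has the law of $(S_n,\sum_ic_iZ_i\xi_i)$, and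 with $K=\delta\sqrt n$,
\begin{equation}\label{eq:cond}
\mathbb{P}(|S_n|\le\varepsilon,\,|D_n|\le K)=\mathbb{E}\big[\mathbf{1}_{\{|S_n|\le\varepsilon\}}Q\big],\qquad Q=\mathbb{P}\Big(\Big|\sum_ic_iZ_i\xi_i\Big|\le K\ \Big|\ X_1,\dots,X_n\Big).
\end{equation}

\emph{Large terms.} The coefficients $c_i$ are small for $i$ near $n/2$, so we use only $i\le m:=\lfloor n/4\rfloor$. For these $i$, $c_i\ge\frac1n\big(\frac{n+1}2-\frac n4\big)\ge\frac14$. Also $m\ge n/8$, since $n\ge4$ and $\lfloor x\rfloor\ge x/2$ for $x\ge1$. Let $J=\{i\le m:|Z_i|\ge\eta\}$ and $M=|J|$. For $i\in J$ we have $|c_iZ_i|\ge r:=\eta/4$. The variables $Z_1,\dots,Z_m$ involve disjoint pairs of steps, so they are independent with the law of $X_1-X_2$, and $M$ is binomial with parameters $m$ and $p$. Hoeffding's inequality with $t=p/2$ gives $\mathbb{P}(M\le pm/2)\le e^{-p^2m/2}$.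

\emph{Bound on $Q$.} Suppose $M\ge1$, and condition on the steps and on the signs $\xi_i$ with $i\notin J$. The event in the definition of $Q$ then says that $\sum_{i\in J}c_iZ_i\xi_i$ lies in a fixed closed interval $[b,b+2K]$. This interval is covered by the $\lfloor K/r\rfloor+1$ half-open intervals $[b+2rj,b+2r(j+1))$, $0\le j\le\lfloor K/r\rfloor$, since their total length exceeds $2K$. Applying \eqref{eq:binom} with $a_i=c_iZ_i/r$ to each of them and averaging over the other signs, we get $Q\le(1+4K/\eta)M^{-1/2}$.

\emph{Conclusion.} On $\{M>pm/2\}$ we have $M\ge1$ and $M^{-1/2}\le\sqrt{2/(pm)}\le4/\sqrt{pn}$, so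
\[
Q\le\Big(1+\frac{4\delta\sqrt n}\eta\Big)\frac4{\sqrt{pn}}=\frac4{\sqrt{pn}}+\frac{16\delta}{\eta\sqrt p}=\frac4{\sqrt{pn}}+\frac14\le\frac38,
\]
the last step because $pn\ge1024$. On $\{M\le pm/2\}$ we bound the integrand in \eqref{eq:cond} by $1$. Adding the two contributions gives the claim.
\end{proof}

The second term in Lemma~\ref{lem:anti} is not proportional to $\mathbb{P}(|S_n|\le\varepsilon)$, but it is summable in $n$, and Lemma~\ref{lem:frac} compares only sums, against $U_N\to\infty$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]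
(a) Since $X$ is non-degenerate, there is $c$ with $\mathbb{P}(X\le c)>0$ and $\mathbb{P}(X>c)>0$, so $\mathbb{P}(X_1\ne X_2)>0$, and there is $\eta>0$ with $p=\mathbb{P}(|X_1-X_2|\ge\eta)>0$. Fix any such $\eta$, let $\delta=\eta\sqrt p/64$ and $n_0=\lceil1024/p\rceil$, and fix $\varepsilon>0$. Let
\[
B_n=\{|S_n|\le\varepsilon,\ D_n<-\delta\sqrt n\}.
\]
By Lemmas~\ref{lem:rev} and~\ref{lem:anti}, for $n\ge n_0$,
\[
\mathbb{P}(B_n)=\tfrac12\,\mathbb{P}\big(|S_n|\le\varepsilon,\ |D_n|>\delta\sqrt n\big)\ge\tfrac5{16}\,\mathbb{P}(|S_n|\le\varepsilon)-\tfrac12e^{-p^2\lfloor n/4\rfloor/2}.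
\]
Each value of $\lfloor n/4\rfloor$ occurs at most four times, so summing over $n_0\le n\le N$ gives
\[
\sum_{n\le N}\mathbb{P}(B_n)\ge\tfrac5{16}U_N-C,\qquad C=\tfrac5{16}n_0+\frac2{1-e^{-p^2/2}}<\infty .
\]
By \eqref{eq:rec}, $U_N\to\infty$, so the right side is at least $\frac14U_N$ for large $N$. Lemma~\ref{lem:frac} gives $\mathbb{P}(B_n\ \text{i.o.})\ge\frac1{32}$. On $B_n$ we have $G_n/\sqrt n\le\varepsilon/\sqrt n-\delta$ by \eqref{eq:GD}. Hence $\liminf_nG_n/\sqrt n\le-\delta$ with positive probability, and then a.s.\ by Lemma~\ref{lem:const}. The variable $-X$ satisfies \eqref{eq:rec} and has the same $\eta$ and $p$, so $\limsup_nG_n/\sqrt n\ge\delta$ a.s.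

(b) By the Chung--Fuchs theorem \eqref{eq:rec} holds, so by (a) $\liminf_nG_n=-\infty$ and $\limsup_nG_n=+\infty$ a.s. By Lemma~\ref{lem:steps}, $G_n-G_{n-1}\to0$ a.s. On the intersection of these events, which has probability one, Lemma~\ref{lem:cross} applies to all $x\in\mathbb{R}$ at once.

(c) If $\mathbb{E}X=0$, this is Theorem~\ref{thm:main}. Let $\mathbb{E}X=\mu\ne0$ and $\tilde S_i=S_i-\mu i$. Then $G_n=\mu\frac{n+1}2+\frac1n\sum_{i\le n}\tilde S_i$, and the last term is at most $\max_{i\le n}|\tilde S_i|$ in absolute value, which is $o(n)$ a.s.\ by Lemma~\ref{lem:steps} applied to $X-\mu$. So $G_n/n\to\mu/2\ne0$ and $|G_n|\to\infty$ a.s.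
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

Non-degeneracy is used only to find $\eta$ with $p>0$. It is needed in parts (a) and (b) of Theorem~\ref{thm:strong}, since $X=0$ gives $G_n=0$ for all $n$; Theorem~\ref{thm:main} does not need it. Recurrence of the walk is used only through $U_N\to\infty$, and part (a) fails without it: if $\mathbb{E}X>0$, then $G_n\to+\infty$ by the proof of (c). The order of the real line, and with it the restriction to $d=1$, enters in Lemma~\ref{lem:cross} and in the one-sided events $B_n$.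

The condition $\mathbb{E}|X|<\infty$ enters only through the Chung--Fuchs theorem and the strong law of large numbers in Lemma~\ref{lem:steps}. The oscillation in part (a) holds for every non-degenerate recurrent one-dimensional walk, but small steps can fail for such a walk.

\begin{example}
Let $X$ have the standard Cauchy law, with density $1/(\pi(1+x^2))$ and characteristic function $e^{-|t|}$. For $a_i\ge0$ the sum $\sum_ia_iX_i$ has the law of $(\sum_ia_i)X$. Thus $\mathbb{P}(|S_n|\le\varepsilon)=\frac2\pi\arctan(\varepsilon/n)$, condition \eqref{eq:rec} holds, and Theorem~\ref{thm:strong}(a) applies. On the other hand, \eqref{eq:two} gives, for $n\ge2$,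
\[
G_n-G_{n-1}=\frac1n\sum_{i=1}^n\frac{i-1}{n-1}X_i,
\]
and the coefficients add up to $\frac12$. So $G_n-G_{n-1}$ has the law of $X/2$ for every $n\ge2$ and does not tend to $0$. Here $G_n$ changes sign infinitely often, but Lemma~\ref{lem:cross} is not available, and the argument of this paper gives no information on $\liminf_n|G_n|$.
\end{example}

\begin{thebibliography}{9}

\bibitem{CF} Chung and Fuchs, Mem. AMS 6 (1951).

\bibitem{Erdos} Erd\H{o}s, Bull. AMS 51 (1945).

\bibitem{KS} Kochen and Stone, Illinois J. Math. 8 (1964).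

\bibitem{Lo} Chak Hei Lo, \emph{On some random walk problems}, arXiv:1802.06623 (2018).

\end{thebibliography}
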